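# Testing $k$ points or $k+1$ points: the Henkin quantifiers $\mathsf H_{k+1}$ and $\mathsf E_n$

## 1. Two labelled hypergraphs

Fix $k\ge 2$ and put $r=k+1$. You lose nothing by reading $k=2$, $r=3$ throughout. We write $[X]^k$ for the set of $k$-element subsets of $X$.

Our structures are $r$-uniform hypergraphs $(A,T)$ with $T\subseteq [A]^r$, viewed as structures with one $r$-ary relation that is symmetric and true only of tuples of distinct elements. For $F\in[A]^k$ and $z\in A\setminus F$ we write $T(z,F)$ for $F\cup\{z\}\in T$. A set $I\subseteq A$ is *independent* if $[I]^r\cap T=\emptyset$. For instance, if $T$ is empty every set is independent, and any set with at most $k$ points is always independent.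

Let $\lambda_0=\aleph_0$, $\lambda_{n+1}=2^{\lambda_n}$ and $\lambda=\sup_n\lambda_n$.

**Definition 1 (good).** The hypergraph $(A,T)$ is *good* if there are sets $A_0\subseteq A_1\subseteq\cdots$ with $A=\bigcup_n A_n$ and $|A_n|=\lambda_n$, and a map $c:A\to\omega$ (we call $c(a)$ the *label* of $a$), such that for all $n\ge1$, all $X\subseteq A_n$ with $|X|\le\lambda_{n-1}$, all $\ell\in\omega$ and all $S\subseteq[X]^k$ there is $z\in A_n\setminus X$ with $c(z)=\ell$ and
$$T(z,F)\iff F\in S\qquad\text{for every }F\in[X]^k\text{ with }F\not\subseteq c^{-1}(\ell).\tag{1}$$

In words: over any small set $X$ we may order a new point, with any label $\ell$ and any pattern of edges into $X$, except that nothing is promised about the $k$-sets $F$ all of whose points already have the label $\ell$. For example, let $k=2$ and $X=\{u,v,w\}$ with labels $0,0,1$. Ordering a point $z$ with label $0$, we may prescribe whether $\{z,u,w\}$ and $\{z,v,w\}$ are edges, but not whether $\{z,u,v\}$ is. Ordering $z$ with label $5$, we may prescribe all three. The structure is a hypergraph only: the labels and the sets $A_n$ are not part of its vocabulary.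

**Lemma 1.** There are good hypergraphs $M_1$ and $M_2$ such that $M_1$ has an independent set of cardinality $\lambda$, the cardinality of its universe, while every independent set of $M_2$ is countable.

**Step 1: the construction.** We add a point for every order that (1) allows, and decide the exempted sets differently in the two cases. Let $\rho\in\{1,2\}$; we construct $M_\rho$. Let $A_0$ be countably infinite, let $c$ be injective on $A_0$, and put no edges inside $A_0$. For $n\ge1$ define $A_{n,i}$ for $i\le\lambda_{n-1}^+$: put $A_{n,0}=A_{n-1}$, take unions at limits, and let $A_{n,i+1}$ be $A_{n,i}$ together with distinct new points $z_{X,\ell,S}$, one for each $X\subseteq A_{n,i}$ with $|X|\le\lambda_{n-1}$, each $\ell\in\omega$ and each $S\subseteq[X]^k$. Put $c(z_{X,\ell,S})=\ell$. For an $r$-set $G\subseteq A_{n,i+1}$ that contains new points: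

- if $G=F\cup\{z_{X,\ell,S}\}$ with $F\subseteq A_{n,i}$, then $G\in T$ iff $F\in S$ or ($\rho=2$ and $c$ is constant on $G$);
- if $G$ contains at least two new points, then $G\in T$ iff $\rho=2$ and $c$ is constant on $G$.

Put $A_n=A_{n,\lambda_{n-1}^+}$ and $A=\bigcup_nA_n$. The stages are well ordered and each point outside $A_0$ is added at exactly one stage. So for each $r$-set $G\not\subseteq A_0$ the clauses decide once whether $G\in T$, namely at the last stage at which a point of $G$ is added.

**Step 2: the cardinalities.** We need $|A_n|=\lambda_n$, and use induction on $n$. Suppose $|A_{n,i}|\le\lambda_n$. The number of sets $X$ is at most $\lambda_n^{\lambda_{n-1}}=(2^{\lambda_{n-1}})^{\lambda_{n-1}}=2^{\lambda_{n-1}}=\lambda_n$. For each $X$ there are at most $2^{\lambda_{n-1}}=\lambda_n$ sets $S$, and there are countably many $\ell$. So $|A_{n,i+1}|\le\lambda_n$. At limits we take unions of at most $\lambda_{n-1}^+\le 2^{\lambda_{n-1}}=\lambda_n$ sets of size at most $\lambda_n$. Hence $|A_n|\le\lambda_n$. Equality holds because already at the first stage we add the points $z_{X,0,\emptyset}$ for all $X\subseteq A_{n-1}$, and there are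 $2^{\lambda_{n-1}}=\lambda_n$ such $X$. Consequently $|A|=\lambda$.

**Step 3: goodness.** Let $X\subseteq A_n$ with $|X|\le\lambda_{n-1}$, and let $\ell,S$ be given. Since $\lambda_{n-1}^+$ is regular, $X\subseteq A_{n,i}$ for some $i<\lambda_{n-1}^+$. Take $z=z_{X,\ell,S}\in A_{n,i+1}\setminus A_{n,i}$. If $F\in[X]^k$ and $F\not\subseteq c^{-1}(\ell)$, then $c$ is not constant on $F\cup\{z\}$, so the first clause reads $T(z,F)\Leftrightarrow F\in S$. This is (1).

**Step 4: a large independent set in $M_1$.** Let $\rho=1$ and let $I$ be the set of all added points $z_{X,\ell,S}$ with $S=\emptyset$. Given $G\in[I]^r$, look at the last stage at which a point of $G$ was added. If one point of $G$ is new there, then $G\in T$ would require $F\in S=\emptyset$; if several are new, $G\notin T$ because $\rho=1$. So $I$ is independent. For every $n\ge1$ it contains the $\lambda_n$ points $z_{X,0,\emptyset}$ with $X\subseteq A_{n-1}$, so $|I|=\lambda$.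

**Step 5: no large independent set in $M_2$.** Let $\rho=2$ and let $G$ be an $r$-set on which $c$ is constant. Since $c$ is injective on $A_0$, $G\not\subseteq A_0$; at the last stage at which a point of $G$ is added, either clause puts $G$ into $T$. So an independent set contains fewer than $r$ points of each label, and there are only countably many labels. Hence it is countable. $\square$

**Lemma 2.** If $(A,T)$ is good, $X\subseteq A$ is finite and $S\subseteq[X]^k$, then there is $z\in A\setminus X$ with $T(z,F)\Leftrightarrow F\in S$ for all $F\in[X]^k$.

*Proof.* Choose $n\ge1$ with $X\subseteq A_n$ and a label $\ell\notin c[X]$. No $F\in[X]^k$ is contained in $c^{-1}(\ell)$, so (1) prescribes the pattern on all of $[X]^k$. $\square$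

Over finite sets, then, the exemption is invisible. The purpose of the two hypergraphs is this: one sentence that uses a branched quantifier with $k+1$ rows tells $M_1$ from $M_2$, and we shall prove that no sentence whose branched quantifiers have only $k$ rows can do so, however many existential variables each row carries.

## 2. Branched quantifiers and the sentence $\psi_r$

**Definition 2 (Henkin quantifier).** A Henkin (branched) quantifier prefix is a triple $Q=(A,E,D)$, where $A$ and $E$ are disjoint finite sets of universal and existential variables and $D\subseteq A\times E$; the variable $y\in E$ *depends on* $x\in A$ iff $(x,y)\in D$. For $Q=(\{x_1,\dots,x_n\},\{y_1,\dots,y_p\},D)$ we put $M\models Q\varphi(x_1,\dots,x_n,y_1,\dots,y_p)$ iff there are functions $f_1,\dots,f_p$ on $M$ such that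
$$(M,f_1,\dots,f_p)\models\forall\bar x\,\varphi(\bar x,f_1(\bar x_1),\dots,f_p(\bar x_p)),$$
where $\bar x$ lists all universal variables and $\bar x_i$ lists those on which $y_i$ depends. Further free variables of $\varphi$ are treated as parameters.

We need three families, written by rows. For $n\ge2$, $\mathsf H_n$ has the rows $\forall x_i\,\exists y_i$ $(1\le i\le n)$, where $y_i$ depends only on $x_i$. For $n\ge1$, $\mathsf E_n$ has the two rows
$$\forall x_1\,\exists y_1\dots y_n,\qquad \forall x_2\,\exists z_1\dots z_n,$$
where each $y_i$ depends only on $x_1$ and each $z_i$ only on $x_2$. Finally, for $m\ge2$, $n\ge1$, $\mathsf E^m_n$ has $m$ rows $\forall x_i\,\exists y_{i1}\dots y_{in}$ $(1\le i\le m)$, where each $y_{ij}$ depends only on $x_i$. So $\mathsf E^2_n=\mathsf E_n$ and $\mathsf E^m_1=\mathsf H_m$.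

As an example, consider
$$\exists w\;\mathsf H_2\,x_1x_2\,y_1y_2\,\big[(x_1=x_2\leftrightarrow y_1=y_2)\wedge y_1\neq w\big].$$
Let $f_1,f_2$ be witnesses. Taking $x_1=x_2$ gives $f_1=f_2=f$; taking $x_1\ne x_2$ shows that $f$ is injective; and $f$ omits $w$. So the sentence says exactly that the structure is infinite. The same device lets $\mathsf E_n$ say "there are unary functions $g_1,\dots,g_n$ such that a given condition on $x_1,x_2,g_j(x_1),g_j(x_2)$ holds for all $x_1,x_2$": add $x_1=x_2\to\bigwedge_j y_j=z_j$ to the formula. Thus $\mathsf E_n$ may speak of many functions but tests them at two points at a time, while $\mathsf H_k$ may speak of one function and tests it at $k$ points at a time.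

**Definition 3 (comparison).** For a family $\mathcal Q$ of Henkin quantifiers and a vocabulary $\sigma$, $L_\sigma(\mathcal Q)$ is first order logic over $\sigma$ extended by the quantifiers in $\mathcal Q$; $L(\mathcal Q)$ is this logic over arbitrary vocabularies, and $L(Q)=L(\{Q\})$. We write $L(Q)\le L(Q')$ if for every $\sigma$, every sentence of $L_\sigma(Q)$ is equivalent, in all $\sigma$-structures, to some sentence of $L_\sigma(Q')$.

The question comes from Konrad Zdanowski, "One Henkin Quantifier in the empty vocabulary suffices for undecidability", arXiv:1612.07154 (2016): is there for each $k\ge2$ some $n$, depending only on $k$ and not on the vocabulary or the sentence, with $L(\mathsf H_k)\le L(\mathsf E_n)$? In plain words: can two rows simulate $k$ rows, if each of the two rows is given enough existential variables?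

For $k=2$ the answer is yes with $n=1$, since $\mathsf H_2=\mathsf E_1$; and since an unused existential variable does no harm, every $n\ge1$ works. So the first real case is $k=3$. To test it we need something that a function can show at three points but perhaps not at two. For an $r$-ary symbol $T$ put
$$\psi_r:=\ \mathsf H_r\,x_1\ldots x_r\,y_1\ldots y_r\Big[\bigwedge_{i<j}(x_i=x_j\leftrightarrow y_i=y_j)\ \wedge\ \Big(\bigwedge_{i<j}x_i\ne x_j\to\neg T(y_1,\dots,y_r)\Big)\Big].\tag{2}$$

**Lemma 3.** For an $r$-uniform hypergraph $(A,T)$ with $A$ infinite: $(A,T)\models\psi_r$ iff there is an independent $I\subseteq A$ with $|I|=|A|$.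

*Proof.* Let $f_1,\dots,f_r$ be witnesses. Taking all $x_i$ equal shows $f_1=\dots=f_r=:f$. Taking $x_1\ne x_2$ shows that $f$ is injective. Any $r$-subset of the image of $f$ is $\{f(x_1),\dots,f(x_r)\}$ with distinct $x_i$, so by the last conjunct it is not in $T$. Hence the image is independent, and its cardinality is $|A|$. Conversely, given $I$, let all $f_i$ be one bijection $A\to I$. $\square$

Let us try $\psi_3$ on easy structures. If $A$ is finite, the injection $f$ is onto, so $\psi_3$ just says that there are no edges, which is first order. So $\psi_3$ can be of interest only on infinite hypergraphs. Next take $A$ of cardinality $\aleph_1$ with a map $c:A\to\omega$ all of whose fibers are infinite, and let $T$ consist of the triples on which $c$ is constant. An independent set has at most two points of each label, so it is countable and $\psi_3$ fails. But two rows can see this failure. Two distinct points have the same label iff $\exists z\,T(y_1,y_2,z)$, so the sentence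
$$\mathsf H_2\,x_1x_2\,y_1y_2\,\big[(x_1=x_2\leftrightarrow y_1=y_2)\wedge(x_1\ne x_2\to\neg\exists z\,T(y_1,y_2,z))\big]$$
asks for $|A|$ many points with distinct labels; it fails here and holds in a hypergraph without edges. The trouble is that the labels are definable. In $M_2$ the constant triples are still edges, but the many other edges ordered through (1) hide the labels.

By Lemmas 1 and 3, $M_1\models\psi_r$ and $M_2\not\models\psi_r$. The results are as follows.

**Theorem 1.** For $k\ge2$, $n\ge1$: $L(\mathsf H_k)\le L(\mathsf E_n)$ iff $k=2$. Moreover $\psi_3$ is not equivalent to any sentence of $L(\{\mathsf E_n:n\ge1\})$.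

**Theorem 2.** For every $k\ge2$, $\psi_{k+1}\in L(\mathsf H_{k+1})$ is not equivalent to any sentence of $L(\{\mathsf E^k_n:n\ge1\})$. Hence for all $k,m\ge2$, $n\ge1$: $L(\mathsf H_k)\le L(\mathsf E^m_n)$ iff $k\le m$. In particular $L(\mathsf H_k)<L(\mathsf H_{k+1})$ strictly.

**Theorem 3.** $\psi_3$ is not equivalent to any sentence of $L(\mathcal Q)$, where $\mathcal Q$ is the set of all Henkin quantifiers with at most two universal variables.

So the answer to the question is no: for $k\ge3$ no $n$ works. The proof is in ZFC. The structures $M_1,M_2$ are infinite, which the definition of $\le$ permits; nothing is claimed about the restriction to finite structures.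

## 3. Transferring functions: what a full embedding would prove

Two tuples of the same length, one in $M$ and one in $M'$, have the *same quantifier-free type* if the same equalities hold between their entries and $T$ holds at the same places. For hypergraphs this means: matching entries is a well-defined injection, and it preserves membership of $r$-subsets in $T$ in both directions. As the vocabulary is finite, the quantifier-free type of a finite tuple is expressed by a single formula.

To show that $M_1$ and $M_2$ agree on all sentences with quantifiers $\mathsf E^k_n$, we shall argue by induction on formulas. Suppose functions $f_{ij}$ witness such a quantifier in $M$. We need functions in $M'$ such that whatever $k$ points are tested in $M'$, the outcome already occurs in $M$. This is the main lemma. If $h=(h_1,\dots,h_m)$ is a tuple of unary functions, $h(x)$ denotes the tuple $(h_1(x),\dots,h_m(x))$.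

**Lemma 4 (transfer).** Let $M=(A,T)$ and $M'=(A',T')$ be good. Let $\bar a\in A^q$ and $\bar b\in A'^q$ have the same quantifier-free type, and let $h=(h_1,\dots,h_m)$ with $h_l:A\to A$. Then there is $h'=(h'_1,\dots,h'_m)$ with $h'_l:A'\to A'$ such that for all $y_1,\dots,y_k\in A'$ there are $x_1,\dots,x_k\in A$ for which
$$(\bar a,(x_i,h(x_i))_{i\le k})\text{ in }M\qquad\text{and}\qquad(\bar b,(y_i,h'(y_i))_{i\le k})\text{ in }M'$$
have the same quantifier-free type.

A sensible first plan is to pull $h$ back along an embedding. Let $N=(A;T,h_1,\dots,h_m)$ and let $\mathfrak M\succ N$ be a sufficiently saturated elementary extension. Look for an injection $\varepsilon:A'\to\mathfrak M$ with $\varepsilon(\bar b)=\bar a$ that preserves $T$ in both directions and whose image is *$h$-closed*, that is, closed under all $h_l$. Then put $h'_l=\varepsilon^{-1}\circ h_l\circ\varepsilon$. Given the $y_i$, the points $\varepsilon(y_i)$ of $\mathfrak M$ have the right quantifier-free type, and since $N\prec\mathfrak M$ there are such points $x_i$ in $N$ as well.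

This plan cannot succeed, for it proves too much. Take $M=M_1$, $M'=M_2$, and let $h$ consist of one injection $f:A\to A$ with independent image. "$f$ is injective with independent image" is first order, so it holds in $\mathfrak M$. With $\varepsilon$ as above, $\varepsilon^{-1}\circ f\circ\varepsilon$ would be an injection of $A'$ into $A'$ with independent image, so $M_2$ would have an independent set of size $\lambda$, contrary to Lemma 1.

Let us locate the failure. One would build $\varepsilon$ point by point. When a new $y\in A'$ is sent to $a\in\mathfrak M$, the values $d=h_l(a)$ must be in the image too, so we need $z\in A'$ to send to $d$, and the edges of $z$ into the set $X$ treated so far must copy those of $d$. Definition 1 provides such a $z$ except for the $k$-sets $F\subseteq X$ of points that all carry the label of $z$. If $z$ has label $\ell$ and $F\subseteq c'^{-1}(\ell)$ then in $M_2$ the set $F\cup\{z\}$ is an edge, whatever $d$ looks like. We cannot avoid this by picking an unused label: there are only countably many labels and $X$ becomes uncountable.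

Nor can the exemption be removed from Definition 1. Suppose that a hypergraph with sets $A_n$ as there had (1) for all $F\in[X]^k$. Starting from any independent $I\subseteq A_{n+1}$ with $|I|\le\lambda_n$, we could add points $z\in A_{n+1}\setminus I$ with $T(z,F)$ false for all $F\in[I]^k$, one after another for $\lambda_n$ steps; at each step the set so far has at most $\lambda_n$ points, and unions of increasing chains of independent sets are independent. Doing this for $n=0,1,2,\dots$ gives an independent set of size $\lambda$, so $\psi_r$ would hold. Countable structures do not help either: two countably infinite hypergraphs with the property in Lemma 2 are isomorphic, by back and forth.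

The way past is to ask $\varepsilon$ to preserve less. In Lemma 4 only $k$ points are tested. We shall cut $A'$ into a countable *root* $K'\supseteq\bar b$ and pairwise disjoint countable *tiles*, so that the root together with any one tile is closed under $h'$. Then all entries of $(\bar b,(y_i,h'(y_i))_{i\le k})$ lie in the root and at most $k$ tiles. So $\varepsilon$ need not respect an $r$-set whose $r=k+1$ points lie in $k+1$ different tiles. If now each tile has at most one point of each label and the labels used for the points $z$ never occur in the root, then an exempted set $F$ has its $k$ points in $k$ different tiles; together with $z$, in another tile, these are $k+1$ tiles, and $F\cup\{z\}$ is one of the sets that we may ignore.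

For this to work, the new point $a$ must be chosen so that applying $h$ to it repeatedly never leads into the image of an old tile. If, say, $h_1(a)=\varepsilon(w)$ with $w$ in an old tile, then $y$ and $h'_1(y)=w$ would be in different tiles, and the entries belonging to $k$ points could spread over more than $k$ tiles. But $a$ must also have a prescribed pattern of edges to all old points. That both can be had at once is the subject of the next section.

## 4. Points with a prescribed pattern and an isolated closure

Fix $M,M',\bar a,\bar b,h$ as in Lemma 4, and $N=(A;T,h_1,\dots,h_m)$. By the Löwenheim–Skolem theorem let $K\prec N$ be countable and contain $\bar a$. Let $\mathfrak M\succ N$ be $\lambda^+$-saturated: every set of formulas in one variable, over at most $\lambda$ parameters, that is finitely satisfiable in $\mathfrak M$ is realized in $\mathfrak M$. Such an extension exists by a textbook theorem.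

We recall that the same holds for sets of formulas in at most $\lambda$ variables. Given a finitely satisfiable set $p$ in variables $(v_j)_{j<\mu}$, $\mu\le\lambda$, over a set $C$ with $|C|\le\lambda$, extend it to a maximal finitely satisfiable set of formulas over $C$ in these variables; call it $p$ again. Choose values $e_j$ by recursion so that $(e_i)_{i\le j}$ satisfies all formulas of $p$ in the variables $(v_i)_{i\le j}$. To find $e_j$, note that these formulas are closed under conjunction, and for each such $\varphi$ the formula $\exists v_j\,\varphi$ is in $p$ by maximality, so it is true of $(e_i)_{i<j}$. Hence the formulas with $(e_i)_{i<j}$ put in are finitely satisfiable in $v_j$, over at most $\lambda$ parameters, and saturation applies.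

Types and $\equiv_K$ (having the same type over $K$) refer to the language $\{T,h_1,\dots,h_m\}$ and to $\mathfrak M$. For $a\in\mathfrak M$ let $\mathrm{cl}(a)$ be the closure of $\{a\}$ under $h_1,\dots,h_m$, the countable set of values at $a$ of terms in one variable. For $m=1$ this is $\{a,h_1(a),h_1(h_1(a)),\dots\}$. Since $K\prec N\prec\mathfrak M$, we have $K\prec\mathfrak M$, and $K$ is $h$-closed.

For $B\subseteq\mathfrak M$ and $\pi:[B]^k\to\{0,1\}$ we say that $a$ *realizes* $\pi$ if $a\in\mathfrak M\setminus B$ and $T(a,F)\Leftrightarrow\pi(F)=1$ for all $F\in[B]^k$. For $k=2$, a pattern $\pi$ is a graph on $B$, and $a$ realizes it if this graph is $\{F\in [B]^2: F\cup\{a\}\in T\}$.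

**Claim 1.** If $|B|\le\lambda$, every $\pi:[B]^k\to\{0,1\}$ is realized.

*Proof.* This gives the pattern, without control of the closure. Lemma 2 is a scheme of first-order sentences in $T$, one for each size of $X$ and each pattern $S$. It holds in $N$, hence in $\mathfrak M$. The formulas expressing that $x$ realizes $\pi$ are $x\ne e$ for $e\in B$, and $T(x,F)$ or $\neg T(x,F)$ for $F\in[B]^k$. Finitely many of them mention a finite $X\subseteq B$, and Lemma 2 in $\mathfrak M$, for $X$ and $\pi$ on $[X]^k$, satisfies them. Apply saturation. $\square$

**Claim 2.** If $\bar d=(d_j)_j$ is a sequence of length at most $\lambda$ from $\mathfrak M\setminus K$ and $C\subseteq\mathfrak M$, $|C|\le\lambda$, then there is $\bar d^*\equiv_K\bar d$ disjoint from $K\cup C$.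

*Proof.* This lets us move a set away while keeping its type over $K$. By saturation it suffices that $\mathrm{tp}(\bar d/K)\cup\{v_j\ne e:\ e\in K\cup C\}$ is finitely satisfiable. For $e\in K$ the formula $v_j\ne e$ already belongs to $\mathrm{tp}(\bar d/K)$. So take finitely many formulas of the type, with conjunction $\varphi$, and finitely many formulas $v_j\ne e$ with $e\in C\setminus K$. Since $\varphi$ has parameters in $K$ and is satisfied in $\mathfrak M$, it has a solution in $K$, because $K\prec\mathfrak M$. Its entries differ from all $e\in C\setminus K$. (Variables $v_j$ not occurring in $\varphi$ get any value in $K$.) $\square$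

**Claim 3.** If $\bar d\equiv_K\bar d^*$ have length at most $\lambda$ and $a^*\in\mathfrak M$, there is $a$ with $(a,\bar d)\equiv_K(a^*,\bar d^*)$.

*Proof.* This moves a point back. In $\mathrm{tp}(a^*/K\bar d^*)$ replace $\bar d^*$ by $\bar d$. If $\varphi(x,\bar d^*)$ is a formula of the type, then $\exists x\,\varphi(x,\bar d^*)$ is true, so $\exists x\,\varphi(x,\bar d)$ is true because $\bar d\equiv_K\bar d^*$. So the new set is finitely satisfiable; apply saturation. $\square$

**Claim 4.** If $K\subseteq B\subseteq\mathfrak M$, $|B|\le\lambda$ and $\pi:[B]^k\to\{0,1\}$, then some $a$ realizes $\pi$ and satisfies $\mathrm{cl}(a)\cap B\subseteq K$.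

*Proof.* Here is the point: a realization $a^*$ of $\pi$ may have its closure run into $B$. But if we make $\omega_1$ disjoint copies of $B$ over $K$ and realize all copies of $\pi$ by a single point, the countable closure of that point must miss one of the copies.

Let $\bar d$ enumerate $B\setminus K$ without repetition. By recursion on $i<\omega_1$ use Claim 2, with $C$ the set of all entries of $\bar d^j$ for $j<i$, to choose $\bar d^i\equiv_K\bar d$, pairwise disjoint and disjoint from $K$. The sets $C$ have size at most $\lambda$, since $\omega_1\le 2^{\aleph_0}=\lambda_1\le\lambda$. The entries of each $\bar d^i$ are distinct, because this is part of the type. Let $\pi^i$ on $[K\cup\bar d^i]^k$ be the transport of $\pi$ along the bijection that is the identity on $K$ and maps $\bar d$ to $\bar d^i$. For $i\ne j$ a $k$-set in the domains of both $\pi^i$ and $\pi^j$ is a subset of $K$, and on $[K]^k$ both agree with $\pi$. So some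
$$\pi^+:\Big[K\cup\bigcup_{i<\omega_1}\bar d^i\Big]^k\to\{0,1\}$$
extends all $\pi^i$. By Claim 1 some $a^*$ realizes $\pi^+$. As $\mathrm{cl}(a^*)$ is countable and the $\bar d^i$ are pairwise disjoint, $\mathrm{cl}(a^*)$ misses some $\bar d^i$. By Claim 3 choose $a$ with $(a,\bar d)\equiv_K(a^*,\bar d^i)$. Since $a^*$ realizes $\pi^i$, $a$ realizes $\pi$. Since $t(a^*)\ne e$ for all terms $t$ and all entries $e$ of $\bar d^i$, and these inequalities are part of the type, $\mathrm{cl}(a)$ misses $\bar d$. So $\mathrm{cl}(a)\cap B\subseteq K$. $\square$

## 5. Root, tiles and narrow sets: proof of Lemma 4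

We keep the notation of Section 4. Let $c'$ and $(A'_n)_n$ witness that $M'$ is good.

**Step 1: the root.** We copy $K$ into $M'$, keeping infinitely many labels in reserve. Choose an infinite $R\subseteq\omega$ with $\omega\setminus R$ infinite and $R\cap c'[\bar b]=\emptyset$. Fix $N_0\ge1$ with $\bar b\subseteq A'_{N_0}$. We extend $a_i\mapsto b_i$, which is a well-defined partial $T$-isomorphism since $\bar a$, $\bar b$ have the same quantifier-free type, to a $T$-isomorphism of $K$ onto some $K'\subseteq A'_{N_0}$ with $c'[K']\cap R=\emptyset$. Treat the countably many elements of $K\setminus\bar a$ one at a time. Suppose that $e$ is to be treated and the finite set $X\subseteq A'_{N_0}$ has been used so far. Apply Definition 1 with $n=N_0$, a label $\ell\in\omega\setminus(R\cup c'[X])$, and $S$ the set of the copies of those $F$ with $T(e,F)$. No $F\in[X]^k$ is contained in $c'^{-1}(\ell)$, so the pattern on all of $[X]^k$ is as prescribed, and we let the point obtained be the copy of $e$. Let $\varepsilon:K'\to K$ be the inverse of the resulting isomorphism.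

**Step 2: what the recursion is to maintain.** Enumerate $A'=\{y_\xi:\xi<\lambda\}$ without repetition so that $A'_n=\{y_\xi:\xi<\lambda_n\}$ for all $n\ge N_0$. This is possible since $|A'_{N_0}|=\lambda_{N_0}$ and, for $n\ge N_0$, both $A'_{n+1}\setminus A'_n$ and the interval of ordinals $[\lambda_n,\lambda_{n+1})$ have cardinality $\lambda_{n+1}$. By recursion on $\xi<\lambda$ we define countable pairwise disjoint sets $Z_\xi\subseteq A'\setminus K'$, the *tiles* (some may be empty), and extend $\varepsilon$ to
$$X_\xi:=K'\cup\bigcup_{\eta<\xi}Z_\eta .$$
Call a set $G$ *narrow* if $G\setminus K'$ meets at most $k$ tiles. Since $r=k+1$, an $r$-set $G$ fails to be narrow exactly when it misses $K'$ and its $r$ points lie in $r$ different tiles. For $k=2$, a triple is narrow iff it has a point in the root or two points in one tile. We maintain: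

- (H1) $\varepsilon:X_\xi\to\mathfrak M$ is injective, and each $\varepsilon[K'\cup Z_\eta]$, $\eta<\xi$, is $h$-closed;
- (H2) for narrow $G\in[X_\xi]^r$: $G\in T'\Leftrightarrow\varepsilon[G]\in T^{\mathfrak M}$;
- (H3) $c'$ is injective on each $Z_\eta$, $\eta<\xi$;
- (H4) if $n\ge N_0$ and $\xi\le\lambda_n$, then $X_\xi\subseteq A'_{n+1}$ and $|X_\xi|\le\lambda_n$.

In addition each nonempty tile $Z_\eta$ will satisfy $Z_\eta\subseteq A'_{m+1}$, where $m\ge N_0$ is least with $\eta<\lambda_m$. For $\xi=0$ we have $X_0=K'$, and (H1)–(H4) hold by Step 1; the image $\varepsilon[K']=K$ is $h$-closed.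

**Step 3: where the new point goes.** Consider stage $\xi$ and let $y=y_\xi$. If $y\in X_\xi$, put $Z_\xi=\emptyset$. Otherwise let $B=\varepsilon[X_\xi]\supseteq K$; by (H4), $|B|\le\lambda$. For $F\in[X_\xi]^k$ put $\pi(\varepsilon[F])=1$ iff $T'(y,F)$; this defines $\pi$ on $[B]^k$ since $\varepsilon$ is injective. Let $a$ be given by Claim 4, so that $a\notin B$, $a$ realizes $\pi$, and $\mathrm{cl}(a)\cap B\subseteq K$. Write
$$\mathrm{cl}(a)\setminus K=\{d_0=a,\ d_1,\ d_2,\dots\}$$
without repetition (a finite or countably infinite list). Since $\mathrm{cl}(a)\cap B\subseteq K$, no $d_q$ is in $B$. Put $\varepsilon(y)=a$.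

**Step 4: partners for the closure.** We must find points of $A'$ to send to $d_1,d_2,\dots$. For $q\ge1$, as long as $d_q$ exists, let $X=X_\xi\cup\{y,z_1,\dots,z_{q-1}\}$ and pick a label
$$\ell_q\in R\setminus\{c'(y),\ell_1,\dots,\ell_{q-1}\}.$$
Choose $z_q\in A'\setminus X$ with $c'(z_q)=\ell_q$ and
$$T'(z_q,F)\iff T^{\mathfrak M}(d_q,\varepsilon[F])\quad\text{for all }F\in[X]^k\text{ such that }F\cup\{z_q\}\text{ is narrow},\tag{3}$$
where $y,z_1,\dots,z_q$ count as elements of the tile $Z_\xi$. Then put $\varepsilon(z_q)=d_q$. Condition (3) makes sense: whether $F\cup\{z_q\}$ is narrow depends only on $F$, because $z_q$ will in any case be a point of $Z_\xi$; and $d_q\notin\varepsilon[F]$, because $d_q\notin B$ and the $d$'s are distinct.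

**Step 5: such a $z_q$ exists.** This is the step at which the full embedding failed. Let $n\ge N_0$ be least with $\xi<\lambda_n$. Then $y\in A'_n$, and by (H4) $X_\xi\subseteq A'_{n+1}$ and $|X_\xi|\le\lambda_n$. Assuming inductively $z_1,\dots,z_{q-1}\in A'_{n+1}$, we have $X\subseteq A'_{n+1}$ and $|X|\le\lambda_n$. So Definition 1 applies at level $n+1$ to $X$, $\ell_q$ and
$$S=\{F\in[X]^k:\ F\cup\{z_q\}\text{ is narrow and }T^{\mathfrak M}(d_q,\varepsilon[F])\},$$
where "$F\cup\{z_q\}$ is narrow" is, as noted, a condition on $F$ alone: $F\setminus K'$ meets at most $k$ tiles when $Z_\xi$ is counted in. We get $z_q\in A'_{n+1}\setminus X$ with label $\ell_q$, satisfying (3) for every $F\not\subseteq c'^{-1}(\ell_q)$. It remains to see that no $F$ with $F\cup\{z_q\}$ narrow is contained in $c'^{-1}(\ell_q)$. Let $F\in[X]^k$ and $F\subseteq c'^{-1}(\ell_q)$. Then $F\cap K'=\emptyset$, because $\ell_q\in R$ and $c'[K']\cap R=\emptyset$. Also $F\cap\{y,z_1,\dots,z_{q-1}\}=\emptyset$, because $\ell_q$ differs from the labels $c'(y),\ell_1,\dots,\ell_{q-1}$ of these points. So the $k$ elements of $F$ lie in earlier tiles, and since they have the same label,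 (H3) puts them in $k$ different ones. Together with $Z_\xi\ni z_q$ this makes $k+1$ tiles, so $F\cup\{z_q\}$ is not narrow.

Put $Z_\xi=\{y,z_1,z_2,\dots\}$. It is countable, disjoint from $X_\xi$, and contained in $A'_{n+1}$ with the $n$ just used.

**Step 6: the hypotheses at $\xi+1$ and at limits.** We check that the recursion continues. If $Z_\xi=\emptyset$, then $X_{\xi+1}=X_\xi$; the only new requirement in (H1)–(H3) is that $\varepsilon[K']=K$ be $h$-closed, which holds. Suppose $Z_\xi\ne\emptyset$.

(H1): no $d_q$ is in $B=\varepsilon[X_\xi]$ and the $d$'s are distinct, so $\varepsilon$ stays injective. Moreover $\varepsilon[K'\cup Z_\xi]=K\cup(\mathrm{cl}(a)\setminus K)=K\cup\mathrm{cl}(a)$, which is $h$-closed.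

(H2): let $G\in[X_{\xi+1}]^r$ be narrow. If $G\subseteq X_\xi$, the old (H2) applies. Otherwise consider the last element of $G\cap Z_\xi$ in the order $y,z_1,z_2,\dots$. If it is $z_q$, then $F=G\setminus\{z_q\}$ is a $k$-subset of $X_\xi\cup\{y,z_1,\dots,z_{q-1}\}$ and $F\cup\{z_q\}=G$ is narrow, so (3) gives $G\in T'\Leftrightarrow\varepsilon[G]\in T^{\mathfrak M}$. If it is $y$, then $F=G\setminus\{y\}\in[X_\xi]^k$, and since $a=\varepsilon(y)$ realizes $\pi$, we have $T^{\mathfrak M}(a,\varepsilon[F])\Leftrightarrow T'(y,F)$.

(H3): the labels $c'(y),\ell_1,\ell_2,\dots$ are distinct.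

(H4), also when $Z_\xi=\emptyset$: let $\xi+1\le\lambda_n$ with $n\ge N_0$. Every nonempty $Z_\eta$ with $\eta\le\xi$ is contained in $A'_{m+1}$, where $m\ge N_0$ is least with $\eta<\lambda_m$. As $\eta<\lambda_n$, we have $m\le n$ and $Z_\eta\subseteq A'_{n+1}$. Also $K'\subseteq A'_{N_0}\subseteq A'_{n+1}$, and $|X_{\xi+1}|\le\aleph_0+|\xi+1|\cdot\aleph_0\le\lambda_n$.

At a limit $\xi$ take unions. Conditions (H1)–(H3) are preserved because each of them concerns finitely many points or a single tile at a time. For (H4), if $\xi\le\lambda_n$ then every $\eta<\xi$ satisfies $\eta<\lambda_n$, and the same computation gives $X_\xi\subseteq A'_{n+1}$ and $|X_\xi|\le\aleph_0+|\xi|\cdot\aleph_0\le\lambda_n$.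

**Step 7: pulling back.** Since $y_\xi\in X_{\xi+1}$ for all $\xi<\lambda$, the map $\varepsilon$ is defined on all of $A'$. It is injective, and $\varepsilon[A']$ is $h$-closed, being a union of $h$-closed sets. Put $h'_l=\varepsilon^{-1}\circ h_l\circ\varepsilon$. By (H1), and since $\varepsilon[K']=K$ is $h$-closed, $K'$ and each $K'\cup Z_\eta$ are closed under all $h'_l$.

Let $y_1,\dots,y_k\in A'$ be given. Each $y_i$ lies in $K'$ or in one tile, so all entries of $(\bar b,(y_i,h'(y_i))_{i\le k})$ lie in $K'$ together with at most $k$ tiles. Hence every $r$-set of entries is narrow, and by (H1) and (H2) $\varepsilon$ preserves equality and $T$ in both directions on these entries. It maps the tuple to $(\bar a,(\varepsilon(y_i),h(\varepsilon(y_i)))_{i\le k})$. Let $\theta$ be the single formula that expresses the quantifier-free type of $(\bar b,(y_i,h'(y_i))_{i\le k})$. Then $\mathfrak M\models\exists x_1\dots x_k\,\theta(\bar a,(x_i,h(x_i))_{i\le k})$. This is a first-order statement about $\bar a$ in the language of $N$, so it holds in $N\prec\mathfrak M$. The resulting $x_1,\dots,x_k\in A$ are as required. $\square$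

## 6. Sentences with $k$ rows cannot separate $M_1$ from $M_2$

**Proposition 1.** Let $\chi(w_1,\dots,w_q)\in L_{\{T\}}(\{\mathsf E^k_n:n\ge1\})$, let $M,M'\in\{M_1,M_2\}$, and let $\bar a\in M^q$, $\bar b\in M'^q$ have the same quantifier-free type. Then $M\models\chi[\bar a]$ iff $M'\models\chi[\bar b]$.

*Proof.* Induction on $\chi$, simultaneously for all $M,M',\bar a,\bar b$. The atomic case is the hypothesis, the Boolean cases are clear, and $\forall$ is $\neg\exists\neg$.

**Case $\exists w\,\chi_0$.** Let $M\models\chi_0[\bar a,a]$. If $a$ is an entry of $\bar a$, let $b$ be the corresponding entry of $\bar b$. Otherwise apply Lemma 2 in $M'$ to the set $X$ of entries of $\bar b$ and the set $S$ of those $F\in[X]^k$ whose corresponding set $F^*$ of entries of $\bar a$ satisfies $T(a,F^*)$. This gives $b\in M'$, not an entry of $\bar b$. In both cases $\bar aa$ and $\bar bb$ have the same quantifier-free type, so $M'\models\chi_0[\bar b,b]$ by the induction hypothesis. The other direction is symmetric.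

**Case $\mathsf E^k_n\bar x\bar y\,\chi_0$.** Rename bound variables apart from $\bar w$. Let $(f_{ij})_{i\le k,\,j\le n}$ witness $M\models\mathsf E^k_n\bar x\bar y\,\chi_0[\bar a]$. Let $h$ list all the $f_{ij}$, and let $h'$, listing functions $f'_{ij}$ in the same order, be given by Lemma 4. For any $u_1,\dots,u_k\in M'$ take $x_1,\dots,x_k\in M$ as in Lemma 4. The lemma matches all values of all functions at these points; in particular
$$(\bar a,(x_i)_i,(f_{ij}(x_i))_{i,j})\qquad\text{and}\qquad(\bar b,(u_i)_i,(f'_{ij}(u_i))_{i,j})$$
have the same quantifier-free type. The first tuple satisfies $\chi_0$ in $M$, so by the induction hypothesis the second satisfies $\chi_0$ in $M'$. As the $u_i$ were arbitrary, the $f'_{ij}$ witness $M'\models\mathsf E^k_n\bar x\bar y\,\chi_0[\bar b]$. The other direction is symmetric, since Lemma 4 holds for any two good hypergraphs. $\square$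

## 7. Proofs of Theorems 2, 1 and 3

**Proof of Theorem 2.** By Proposition 1 with $q=0$, $M_1$ and $M_2$ satisfy the same sentences of $L_{\{T\}}(\{\mathsf E^k_n:n\ge1\})$. By Lemmas 1 and 3, $M_1\models\psi_{k+1}$ and $M_2\not\models\psi_{k+1}$. So $\psi_{k+1}$ is not equivalent to any such sentence. This is the first claim.

For the second claim let first $k\le m$. A formula $\mathsf H_k\bar x\bar y\,\varphi$ is equivalent to $\mathsf H_m$ applied to $\varphi$ with additional variables $x_{k+1},\dots,x_m,y_{k+1},\dots,y_m$ not occurring in $\varphi$, and likewise $\mathsf E^m_1$ is obtained from $\mathsf E^m_n$ by existential variables that do not occur. Replacing quantifiers inside a sentence one by one gives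
$$L(\mathsf H_k)\le L(\mathsf H_m)=L(\mathsf E^m_1)\le L(\mathsf E^m_n).$$
Now let $k>m$ and suppose $L(\mathsf H_k)\le L(\mathsf E^m_n)$. Since $m+1\le k$, we have $L(\mathsf H_{m+1})\le L(\mathsf H_k)$, so the sentence $\psi_{m+1}\in L(\mathsf H_{m+1})$ would be equivalent to a sentence of $L_{\{T\}}(\mathsf E^m_n)$, contradicting the first claim for $m$.

Finally, $L(\mathsf H_k)\le L(\mathsf H_{k+1})$ as above, and $L(\mathsf H_{k+1})\not\le L(\mathsf E^k_1)=L(\mathsf H_k)$. $\square$

**Proof of Theorem 1.** This is Theorem 2 with two rows, since $\mathsf E^2_n=\mathsf E_n$. The second claim with $m=2$ says that $L(\mathsf H_k)\le L(\mathsf E_n)$ iff $k\le2$, that is, iff $k=2$. The first claim with $k=2$ is the statement about $\psi_3$. $\square$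

**Proof of Theorem 3.** We translate every quantifier in $\mathcal Q$ into the $\mathsf E_n$. Let $Q$ have two universal variables $x_1,x_2$. Split its existential variables into $E_\emptyset,E_1,E_2,E_{12}$ according to whether they depend on nothing, only on $x_1$, only on $x_2$, or on both. Then
$$Q\varphi\ \equiv\ \exists E_\emptyset\;\mathsf E_n\,x_1x_2\,\bar y\,\bar z\;\exists E_{12}\,\varphi,$$
where $\bar y\supseteq E_1$ and $\bar z\supseteq E_2$ are padded by dummy variables to a common length $n\ge1$. Indeed, the witnesses for $E_\emptyset$ are single elements, those for $E_1$ and $E_2$ are unary functions as in $\mathsf E_n$, and functions of $(x_1,x_2)$ for $E_{12}$ exist iff for each pair $(x_1,x_2)$ suitable values exist, the direction from right to left being the axiom of choice.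

If $Q$ has one universal variable $x$, then in the same way $Q\varphi\equiv\exists E_\emptyset\,\forall x\,\exists E_1\,\varphi$, with $E_1$ the variables depending on $x$. If $Q$ has no universal variable, it is a block of first-order existential quantifiers. These equivalences hold for formulas with further free variables too, so every sentence of $L(\mathcal Q)$ is equivalent to one of $L(\{\mathsf E_n:n\ge1\})$. By Theorem 1, $\psi_3$ is not equivalent to any of these. $\square$
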